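\title{Homogeneous spaces with a proper action of a hyperbolic lattice but of no semisimple subgroup}

\begin{abstract}
For every $n\ge 2$ we construct a homogeneous space $G/H$ of reductive type on which a discrete subgroup of $G$ isomorphic to a cocompact lattice of $\mathrm{O}(n,1)$ acts properly, while no non-compact semisimple subgroup of $G$ acts properly. Here $G=\mathrm{SO}_0(p,N)$ and $H=\mathrm{SL}(4,\mathbb R)^{2k}\times \mathrm{SO}_0(3,3)$. The subgroup $H$ contains a conjugate of the neutral element of every $\mathfrak{sl}_2$-triple of $\mathfrak g$. The discrete subgroup is the image of an arithmetic lattice under a sum of bending representations whose bending angles have very different sizes.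
\end{abstract}

\section{Introduction}

Let $G$ be a linear reductive Lie group and $H\subset G$ a reductive subgroup; then $G/H$ is called a \emph{homogeneous space of reductive type}. A closed subgroup $L\subset G$ acts on $G/H$ by left translations, and the action is \emph{proper} if for every compact $S\subset G/H$ the set $\{\ell\in L:\ell S\cap S\ne\emptyset\}$ is compact. For a discrete subgroup, this set has to be finite. By a \emph{semisimple subgroup} of $G$ we mean a closed connected Lie subgroup whose Lie algebra is semisimple and non-zero; discrete subgroups are not semisimple in this sense. A \emph{cocompact lattice} of a Lie group is a discrete subgroup with compact quotient. Fix $n\ge2$. We say that $G/H$ is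
\begin{itemize}
\item \emph{(P-cocH$^n$)} if some discrete subgroup of $G$ that is isomorphic to a cocompact lattice of $\mathrm O(n,1)$ acts properly on $G/H$;
\item \emph{(P-ss)} if some non-compact semisimple subgroup of $G$ acts properly on $G/H$.
\end{itemize}

Properness of $L$ on $G/H$ says that $L$ and $H$ go to infinity in different directions: writing $S=CH/H$ with $C\subset G$ compact, the set above is $L\cap CHC^{-1}$. At one extreme, if $H$ is compact, every closed subgroup acts properly. At the other, let $G=\mathrm{SO}_0(p,N)$ with $p>N$, let $K=\mathrm{SO}(p)\times\mathrm{SO}(N)$ and $H=\mathrm{SO}_0(N,N)$. The Cartan decomposition gives $G=KHK$, so $gS\cap S\neq\emptyset$ for $S=KH/H$ and all $g\in G$, and only compact subgroups act properly.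

The obvious source of spaces that are (P-cocH$^n$) is restriction. Let $L\subset G$ be a closed subgroup and $\Gamma\subset L$ a cocompact lattice. If $L$ acts properly, so does $\Gamma$. Conversely, write $L=\Gamma C$ with $C$ compact; if $\gamma c\,S\cap S\neq\emptyset$, then $\gamma$ moves the compact set $CS\cup S$ to meet itself, so $L$ acts properly if $\Gamma$ does. In particular a proper action of a closed subgroup $L\cong \mathrm{SO}_0(n,1)$ makes $G/H$ both (P-ss) and (P-cocH$^n$). On a space that is (P-cocH$^n$) but not (P-ss), the discrete group that acts properly is a cocompact lattice of no semisimple subgroup of $G$. Such spaces are known to exist for $n=2,3,4$. The question, posed in \cite{BM}, is whether they exist for every $n\ge2$.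

There is a reason to expect room for them. A non-compact semisimple subgroup contains an $\mathfrak{sl}_2$-triple, and it cannot act properly once the neutral element of that triple is conjugate into $\mathfrak h$. Neutral elements have integer eigenvalues bounded by the size of the matrices, so $H$ has to absorb only finitely many directions, and the directions in which a discrete group goes to infinity need not be among them. The difficulty is to produce, in every dimension $n$, representations of a lattice that do not come from $\mathrm{SO}_0(n,1)$, and to control the singular values of \emph{all} elements of the image. We do this, and the answer is yes.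

\begin{theorem}\label{thm:main}
Let $n\ge2$. There is an integer $k\ge1$ such that, with $N=8k+3$ and $p=7k(n+1)$, for
\[
G=\mathrm{SO}_0(p,N),\qquad H=\mathrm{SL}(4,\mathbb R)^{2k}\times \mathrm{SO}_0(3,3)\subset \mathrm{SO}_0(N,N)\subset G
\]
(with the embedding described in Section~\ref{sec:pair}), the following hold.
\begin{itemize}
\item[(i)] $G/H$ is (P-cocH$^n$).
\item[(ii)] $G/H$ is not (P-ss).
\end{itemize}
\end{theorem}

In these examples $G$ is connected simple and $H$ is connected semisimple.

Section~\ref{sec:pair} attaches to $H$ a finite union $W\mathfrak b$ of subspaces of $\mathbb R^N$ and reduces properness to a statement about logarithms of singular values. Section~\ref{sec:sl2} shows that $W\mathfrak b$ contains all neutral elements, which proves (ii). Section~\ref{sec:sep} contains the idea behind (i): it considers sums of $7k$ representations of a lattice $\Gamma\subset\mathrm{SO}_0(n,1)$ into $\mathrm{SO}_0(n+1,1)$, each of which shortens displacements a little, and it isolates a pattern of shortening that avoids $W\mathfrak b$. Sections~\ref{sec:walls} and~\ref{sec:bend} realize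 this pattern by bending an arithmetic lattice along $k$ families of walls, and Section~\ref{sec:end} completes the proof.

\section{The pair $(G,H)$ and a criterion for properness}\label{sec:pair}

Let $s\ge1$, $N=4s+3$ and $p>N$; in the theorem $s=2k$, and $p=7k(n+1)\ge21k>8k+3$. Let $\mathbb R^{p,N}$ have the basis $e_1,\dots,e_p,f_1,\dots,f_N$, orthogonal for the invariant form $\langle\cdot,\cdot\rangle$, with $\langle e_i,e_i\rangle=1$ and $\langle f_j,f_j\rangle=-1$. We also use the Euclidean structure for which this basis is orthonormal; transposes, operator norms and singular values refer to it. For $j\le N$ put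
\[
u_j=\frac{e_j+f_j}{\sqrt2},\qquad u_j'=\frac{e_j-f_j}{\sqrt2}.
\]
The spans of the $u_j$ and of the $u'_j$ are totally isotropic, $\langle u_i,u_j'\rangle=\delta_{ij}$, and the vectors $u_j,u_j'$ ($j\le N$), $e_j$ ($j>N$) form a Euclidean orthonormal basis. For $y\in\mathbb R^N$ let $A_y\in\mathfrak g=\mathfrak{so}(p,N)$ be given by $A_yu_j=y_ju_j$, $A_yu'_j=-y_ju'_j$, and $A_ye_j=0$ for $j>N$. Let $\mathfrak a=\{A_y\}\cong\mathbb R^N$, let $W$ be the group of all signed permutations of $\mathbb R^N$, and let $G=\mathrm{SO}_0(p,N)$, $K=\mathrm{SO}(p)\times\mathrm{SO}(N)$.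

\begin{lemma}\label{lem:weyl}
Every $w\in W$ is induced on $\mathfrak a$ by conjugation by an element of $K$, and every element of $\mathrm O(p,N)$ is a product $zg$ with $g\in G$ and $z$ centralizing $\mathfrak a$.
\end{lemma}

\begin{proof}
Let $z_1$ be the reflection $e_p\mapsto-e_p$ and let $z_2$ change the signs of $e_1$ and $f_1$. Both centralize $\mathfrak a$; for $z_1$ this uses $p>N$. Their determinants on the positive and negative parts are $(-,+)$ and $(-,-)$, so $1,z_1,z_2,z_1z_2$ realize all four pairs of signs and represent the four components of $\mathrm O(p,N)$. This gives the second claim. A simultaneous permutation of the pairs $(e_j,f_j)$, $j\le N$, permutes the coordinates of $y$, and $e_j\mapsto-e_j$ exchanges $u_j$ with $-u_j'$, hence changes the sign of $y_j$. So $w$ is induced by an element of $\mathrm O(p)\times\mathrm O(N)$, and multiplying it by one of the four elements above moves it into $K$.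
\end{proof}

Let $H=\mathrm{SL}(4,\mathbb R)^s\times\mathrm{SO}_0(3,3)$. The $i$-th factor $\mathrm{SL}(4,\mathbb R)$ acts by $A\oplus{}^tA^{-1}$ on the sum of the spans of $u_{4i-3},\dots,u_{4i}$ and of $u'_{4i-3},\dots,u'_{4i}$; this preserves the form because the two bases are dual. The factor $\mathrm{SO}_0(3,3)$ acts on the span of $e_j,f_j$ for $j=N-2,N-1,N$. Then $H\subset G$ is closed, connected, semisimple and stable under transpose, so $G/H$ is of reductive type. Put
\[
\mathfrak b=\{y\in\mathbb R^N:\ y_{4i-3}+y_{4i-2}+y_{4i-1}+y_{4i}=0\ \text{ for } i=1,\dots,s\};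
\]
the last three coordinates are free. Then $A_y\in\mathfrak h$ for $y\in\mathfrak b$. The singular value decomposition in $\mathrm{SL}(4,\mathbb R)$, whose orthogonal factors $Q\in \mathrm{SO}(4)$ act by $Q\oplus Q$, and the Cartan decomposition of $\mathrm{SO}_0(3,3)$ show that
\begin{equation}\label{eq:KAK}
\text{every } h\in H \text{ is } h=Q_1\exp(A_y)Q_2\ \text{ with } y\in\mathfrak b \text{ and } Q_1,Q_2 \text{ Euclidean orthogonal.}
\end{equation}
Call $y\in\mathbb R^N$ \emph{balanced} if $y\in W\mathfrak b$. Concretely, $y$ is balanced if and only if one can set aside three of the $N$ indices and split the others into $s$ quadruples $J$, with signs $\epsilon_j=\pm1$, so that $\sum_{j\in J}\epsilon_jy_j=0$ for each $J$.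

For $g\in G$ let $\mathrm{sv}_j(g)$ be the $j$-th largest singular value, and let
\[
\mu(g)=(\log \mathrm{sv}_1(g),\dots,\log\mathrm{sv}_N(g))\in\mathbb R^N
\]
be the \emph{Cartan projection}. The logarithms of the singular values of $h$ as in \eqref{eq:KAK} are $\pm y_1,\dots,\pm y_N$ and $0$ with multiplicity $p-N$. So $\mu(h)$ is the decreasing rearrangement of $(|y_j|)$, and $\mu(H)\subset W\mathfrak b$.

\begin{lemma}\label{lem:crit}
Let $\Delta\subset G$ be a subgroup such that for every $R>0$ only finitely many $g\in\Delta$ satisfy $\operatorname{dist}(\mu(g),W\mathfrak b)\le R$. Then $\Delta$ is discrete and acts properly on $G/H$.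
\end{lemma}

\begin{proof}
Since $0\in\mathfrak b$ and $\mu$ is bounded on compact sets, $\Delta$ meets every compact subset of $G$ in a finite set, so it is discrete. Let $S\subset G/H$ be compact. The projection $G\to G/H$ is open, so finitely many relatively compact open sets have images that cover $S$, and $S\subset CH/H$ with $C\subset G$ compact. If $gS\cap S\ne\emptyset$, then $g=c_1hc_2^{-1}$ with $c_1,c_2\in C$ and $h\in H$. The formula $\mathrm{sv}_j(g)=\max_{\dim E=j}\min_{v\in E,\,|v|=1}|gv|$ gives $\mathrm{sv}_j(ag)\le\|a\|\,\mathrm{sv}_j(g)$, and transposing gives $\mathrm{sv}_j(gb)\le\mathrm{sv}_j(g)\|b\|$. Apply this to $g=c_1hc_2^{-1}$ and to $h=c_1^{-1}gc_2$: the entries of $\mu(g)$ and $\mu(h)$ differ by at most $c=2\log\max_{a\in C\cup C^{-1}}\|a\|$. Hence $\operatorname{dist}(\mu(g),W\mathfrak b)\le c\sqrt N$, which leaves finitely many $g\in \Delta$.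
\end{proof}

The choice of $H$ is a compromise. For (ii) the set $W\mathfrak b$ must be large enough to contain all neutral elements. For (i) it must be cut out by many independent equations, and $\mathfrak b$ has codimension $s$, which we are free to take large.

\section{Neutral elements of $\mathfrak{sl}_2$-triples}\label{sec:sl2}

An \emph{$\mathfrak{sl}_2$-triple} in a real Lie algebra consists of non-zero elements $Z,X,Y$ with $[Z,X]=2X$, $[Z,Y]=-2Y$, $[X,Y]=Z$; the element $Z$ is its \emph{neutral element}. In a finite-dimensional real representation $V$ of the triple, $Z$ is diagonalizable with integer eigenvalues, and its eigenspaces $V_a$ have two properties for $a\ge0$: the map $Y:V_{a+2}\to V_a$ is injective, and $Y^a:V_a\to V_{-a}$ is an isomorphism.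

\begin{proposition}\label{prop:sl2}
Let $s\ge1$ and $p>N=4s+3$. For every $\mathfrak{sl}_2$-triple $(Z,X,Y)$ in $\mathfrak{so}(p,N)$ there is $g\in G$ with $\mathrm{Ad}(g)Z\in\mathfrak h$.
\end{proposition}

Two examples show what the shape of $H$ is for. The irreducible representation of dimension $2m+1$ carries an invariant symmetric form; the sum of the positive eigenspaces is isotropic of dimension $m$, so after a choice of sign the signature is $(m+1,m)$. Adding a trivial summand, we get for each $m\le N$ a neutral element conjugate to $A_y$ with $y=(2,4,\dots,2m,0,\dots,0)$. For $m=N$ no two coordinates have the same absolute value, so blocks $\mathrm{SL}(2,\mathbb R)$, which ask for pairs with $y_i\pm y_j=0$, would not do. Quadruples do: for $N=7$ set aside $2,12,14$ and note $6-4-10+8=0$. For $m=2$ no quadruple containing $2$ or $4$ has a vanishing signed sum, so both must be set aside; this is what the free coordinates of $\mathrm{SO}_0(3,3)$ are for.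

\begin{proof}
Let $V=\mathbb R^{p,N}$. For $x\in V_a$, $x'\in V_{a'}$ we have $(a+a')\langle x,x'\rangle=\langle Zx,x'\rangle+\langle x,Zx'\rangle=0$. Hence the form pairs $V_a$ and $V_{-a}$ perfectly, and $\bigoplus_{a>0}V_a$ is totally isotropic, of some dimension $l\le N$.

\emph{Reduction to $\mathfrak a$.} Choose a basis of eigenvectors of $\bigoplus_{a>0}V_a$, with eigenvalues $a_1,\dots,a_l$, and the dual basis of $\bigoplus_{a<0}V_a$, which has eigenvalues $-a_1,\dots,-a_l$. The sum of these two spaces has signature $(l,l)$ and orthogonal complement $V_0$, of signature $(p-l,N-l)$. Send the two bases to $u_1,\dots,u_l$ and $u_1',\dots,u_l'$, and send $V_0$ isometrically onto the orthogonal complement of these vectors. The resulting element of $\mathrm O(p,N)$ conjugates $Z$ to $A_y$ with $y=(a_1,\dots,a_l,0,\dots,0)$. Writing it as $zg$ as in Lemma~\ref{lem:weyl}, we get $\mathrm{Ad}(g)Z=A_y$ with $g\in G$. By the first part of that lemma it remains to show that $y$ is balanced.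

\emph{Odd coordinates come in equal pairs.} Let $a>0$ be odd. The form $\phi(x,x')=\langle x,Y^ax'\rangle$ on $V_a$ is nondegenerate, because $Y^a:V_a\to V_{-a}$ is an isomorphism and $V_a,V_{-a}$ are perfectly paired. Since $Y$ is skew for $\langle\cdot,\cdot\rangle$, we have $\phi(x,x')=(-1)^a\langle Y^ax,x'\rangle=-\phi(x',x)$. So $\dim V_a$ is even, and the odd coordinates of $y$ can be grouped into pairs of equal numbers.

\emph{Even coordinates have no gaps.} The number $m$ of even coordinates, zeros included, is odd because $N$ is odd. Write them as $2c_1\le\dots\le2c_m$. If a value $c\ge2$ occurs, then $V_{2c}\neq0$ injects into $V_{2c-2}$ with $2c-2>0$, so $c-1$ occurs too. Thus the positive values form an interval of integers starting at $1$, and $c_{i+1}-c_i\in\{0,1\}$ for all $i$. Set $2c_1$ aside and form the pairs $(2c_2,2c_3),\dots,(2c_{m-1},2c_m)$.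

\emph{From pairs to quadruples.} We now have $(N-1)/2=2s+1$ pairs, each of difference $0$ or $2$. Since $2s+1$ is odd, exactly one of the two differences occurs an odd number of times; set aside one pair of that difference. Three coordinates are now set aside, and each difference occurs an even number of times among the remaining $2s$ pairs. Join pairs of equal difference $d$ two by two: for $(\alpha,\alpha+d)$ and $(\alpha',\alpha'+d)$ we have $(\alpha+d)-\alpha-(\alpha'+d)+\alpha'=0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(ii)]
The argument works for all $s\ge1$ and $p>N=4s+3$. Let $L\subset G$ be a non-compact semisimple subgroup. By Weyl's theorem a connected Lie group whose Lie algebra is compact semisimple is compact, so $\mathfrak l$ has a non-compact simple ideal. This ideal contains a non-zero nilpotent element, namely a restricted root vector, and by the Jacobson--Morozov theorem this element belongs to an $\mathfrak{sl}_2$-triple $(Z,X,Y)$ in $\mathfrak l$. Take $g$ as in Proposition~\ref{prop:sl2} and let $S$ be the single point $g^{-1}H$. Then $\{\ell\in L:\ell S\cap S\ne\emptyset\}=L\cap g^{-1}Hg$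 contains $\exp(\mathbb RZ)$, which is an unbounded set of matrices because $Z\ne0$ is diagonalizable over $\mathbb R$. So the action of $L$ is not proper.
\end{proof}

\section{Sums of representations and unbalanced vectors}\label{sec:sep}

Hyperbolic space $\mathbb H^m$ is one sheet of $\langle x,x\rangle=-1$ in a quadratic space of signature $(m,1)$, with distance given by $\cosh d(x,y)=-\langle x,y\rangle$.

\subsection*{Block sums} Let $M\le N$ and $p=M(n+1)$. Split $\mathbb R^{p,N}$ into $M$ copies of $\mathbb R^{n+1,1}$, the $j$-th spanned by $f_j$ and $n+1$ of the $e_i$, and the span of $f_{M+1},\dots,f_N$. This embeds $\mathrm{SO}_0(n+1,1)^M$ in $G$. Let $x_0\in\mathbb H^{n+1}$ be the negative basis vector of $\mathbb R^{n+1,1}$. An element $g\in\mathrm{SO}_0(n+1,1)$ with $d(x_0,gx_0)=d$ has singular values $e^d,1,\dots,1,e^{-d}$: if $a_d$ is a translation by $d$ along a geodesic through $x_0$, which is a symmetric matrix with these eigenvalues, choose $Q_1\in \mathrm{SO}(n+1)$ with $Q_1a_dx_0=gx_0$; then $Q_2=a_d^{-1}Q_1^{-1}g$ fixes $x_0$ and lies in $\mathrm{SO}(n+1)$. So for homomorphisms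 $\rho_1,\dots,\rho_M:\Gamma\to\mathrm{SO}_0(n+1,1)$ and $\varrho=(\rho_1,\dots,\rho_M):\Gamma\to G$, the vector $\mu(\varrho(\gamma))$ is the decreasing rearrangement of
\[
x(\gamma)=\bigl(d(x_0,\rho_1(\gamma)x_0),\dots,d(x_0,\rho_M(\gamma)x_0),0,\dots,0\bigr)\in\mathbb R^N,
\]
and since $W$ acts by isometries and preserves $W\mathfrak b$,
\begin{equation}\label{eq:mux}
\operatorname{dist}(\mu(\varrho(\gamma)),W\mathfrak b)=\operatorname{dist}(x(\gamma),W\mathfrak b).
\end{equation}

Let $\Gamma\subset\mathrm{SO}_0(n,1)\subset\mathrm{SO}_0(n+1,1)$ be a cocompact lattice, with $x_0\in\mathbb H^n$, and let $\ell(\gamma)=d(x_0,\gamma x_0)$. If every $\rho_j$ is the inclusion, then $\varrho(\Gamma)$ is a cocompact lattice of the diagonal $\mathrm{SO}_0(n,1)$, so its action is not proper by part (ii), and $x(\gamma)=\ell(\gamma)(1,\dots,1,0,\dots,0)$. We shall deform the $\rho_j$ so that each of them shortens displacements slightly: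
\begin{equation}\label{eq:xdelta}
x(\gamma)/\ell(\gamma)=(1-\delta_1,\dots,1-\delta_M,0,\dots,0),\qquad 0\le\delta_j<\tfrac14 ,
\end{equation}
with $\delta_j$ depending on $\gamma$. When is such a vector balanced? Call an index $j\le M$ \emph{positive} if $\delta_j>0$.

\begin{lemma}\label{lem:link}
Suppose that a vector $x$ of the form \eqref{eq:xdelta} is balanced, and fix quadruples and signs that witness this. Then every quadruple that contains a positive index contains two distinct positive indices $j,j'$ with $\delta_j/\delta_{j'}\in[\frac13,3]$.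
\end{lemma}

\begin{proof}
Let $J$ be a quadruple and $J'=J\cap\{1,\dots,M\}$. Then $\sum_{j\in J'}\epsilon_j=\sum_{j\in J'}\epsilon_j\delta_j$. The left side is an integer and the right side has absolute value less than $1$, so $\sum_{j\in J'}\epsilon_j\delta_j=0$. Hence the largest $\delta_j$, $j\in J'$, is at most the sum of the others, of which there are at most three. If it is positive, the second largest is at least a third of it.
\end{proof}

\subsection*{What bending provides} Bending $\Gamma$ along a family of disjoint hypersurfaces by an angle $\theta$ will give a loss $\delta\approx\kappa D$, where $\kappa=1-\cos\theta$ is ours to choose and $D\ge0$ measures how often and how steeply the segment $[x_0,\gamma x_0]$ crosses the family, per unit length. We have no control over $D$, which may vanish. With $k$ families chosen well we shall know that $D_1,\dots,D_k$ do not vanish together, and nothing more. So we use each family seven times, with seven angles: $M=7k$, the $j$-th representation bends along the family $i(j)=\lceil j/7\rceil$, and $s=2k$, so that $N=8k+3\ge M$. Let us pretend for a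 moment that $\delta_j=\kappa_jD_{i(j)}$ exactly.

\begin{example}[$k=1$]\label{ex:one}
Here $x=(1-\kappa_1D,\dots,1-\kappa_7D,0,0,0,0)$ with $D>0$. All seven indices are positive and at most three are set aside, so if $x$ is balanced, Lemma~\ref{lem:link} gives $j\neq j'$ with $\kappa_j/\kappa_{j'}\in[\frac13,3]$. The unknown $D$ has canceled, and the choice $\kappa_j=\kappa_*4^{-j}$ makes $x$ unbalanced for every $D>0$.
\end{example}

\begin{example}[$k=2$]\label{ex:two}
Here $M=14$, $N=19$. If $D_2=0$, the positive indices are $1,\dots,7$ and we argue as in Example~\ref{ex:one}. Let $D_1,D_2>0$. Now a single quadruple can be balanced whatever the angles are: $(1-\delta_1)-(1-\delta_8)+0+0=0$ holds when $D_1/D_2=\kappa_8/\kappa_1$. But at least $11$ positive indices lie in quadruples, so at least two quadruples give a relation as in Lemma~\ref{lem:link}. A relation inside one family is excluded as before. Two relations between the families say that $\kappa_aD_1/\kappa_bD_2$ and $\kappa_cD_2/\kappa_dD_1$ lie in $[\frac13,3]$ for distinct $a,b,c,d$, so $\kappa_a\kappa_c/\kappa_b\kappa_d\in[\frac19,9]$.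 For a geometric sequence this happens whenever $a+c=b+d$. For $\kappa_j=\kappa_*10^{-2^j}$ it never happens, since $2^a+2^c\ne2^b+2^d$.
\end{example}

In general the relations are the edges of a graph on the set of families. Along a forest they can be solved for the $D_i$; around a cycle the $D_i$ cancel. Counting forces a cycle, and the argument tolerates a multiplicative error $\Lambda$ in $\delta_j\approx\kappa_jD_{i(j)}$.

\begin{proposition}\label{prop:sep}
Let $k\ge1$, $M=7k$, $s=2k$, $N=8k+3$, $i(j)=\lceil j/7\rceil$. Let $\Lambda\ge1$, $\kappa_*>0$, and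
\[
B=2(3\Lambda^2)^k,\qquad\kappa_j=\kappa_*B^{-2^j}\quad(1\le j\le M).
\]
Let $D_1,\dots,D_k\ge0$ be not all zero, and let $\delta_1,\dots,\delta_M<\frac14$ satisfy
\[
\Lambda^{-1}\kappa_jD_{i(j)}\le\delta_j\le\Lambda\kappa_jD_{i(j)} .
\]
Then $x=(1-\delta_1,\dots,1-\delta_M,0,\dots,0)\notin W\mathfrak b$.
\end{proposition}

\begin{proof}
Suppose that $x$ is balanced. Let $I=\{i:D_i>0\}\ne\emptyset$. An index $j$ is positive exactly when $i(j)\in I$, so there are $7|I|$ positive indices. At least $7|I|-3$ of them lie in quadruples, so at least $(7|I|-3)/4\ge|I|$ quadruples contain a positive index. For each of these choose $j,j'$ as in Lemma~\ref{lem:link} and draw an edge between $i(j)$ and $i(j')$. This is a multigraph with vertex set $I$, loops allowed, and at least $|I|$ edges. A forest has fewer edges than vertices, so there is a cycle, possibly a loop or a double edge: distinct vertices $i_1,\dots,i_c$ with $1\le c\le k$, and distinct edges with index pairs $(j_a,j_a')$ such that $i(j_a)=i_a$, $i(j'_a)=i_{a+1}$, where $i_{c+1}=i_1$. The $2c$ indices $j_a,j_a'$ are distinct, because different edges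 come from disjoint quadruples. From $\delta_{j_a}/\delta_{j'_a}\in[\frac13,3]$ and the hypothesis,
\[
\frac{\kappa_{j_a}D_{i_a}}{\kappa_{j'_a}D_{i_{a+1}}}\in\Bigl[\frac1{3\Lambda^2},\,3\Lambda^2\Bigr].
\]
In the product over $a$ the $D$'s cancel, so $\prod_a\kappa_{j_a}/\kappa_{j_a'}\in[(3\Lambda^2)^{-k},(3\Lambda^2)^k]$. This product equals $B^E$ with $E=\sum_a(2^{j'_a}-2^{j_a})$. In a signed sum of distinct powers of $2$ the largest term exceeds the sum of all smaller ones, so $E$ is a non-zero integer, and $B^E\ge B$ or $B^E\le B^{-1}$. Since $B>(3\Lambda^2)^k$, this is a contradiction.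
\end{proof}

\begin{remark}
The number seven is not optimized: with four angles per family, $4|I|-3$ indices still occupy at least $|I|$ quadruples. With three angles and $|I|=1$, all positive indices may be set aside and Lemma~\ref{lem:link} says nothing.
\end{remark}

It remains to find a lattice, families of hypersurfaces and representations to which Proposition~\ref{prop:sep} applies uniformly in $\gamma$.

\section{An arithmetic lattice and its walls}\label{sec:walls}

\subsection*{Hyperplanes in $\mathbb H^m$} The tangent space at $x\in\mathbb H^m$ is the positive definite space $x^\perp$, and the geodesic with initial unit vector $u\in x^\perp$ is $\varsigma(\tau)=\cosh\tau\,x+\sinh\tau\,u$. For $v$ with $\langle v,v\rangle>0$ let $P_v=v^\perp\cap\mathbb H^m$. It is a totally geodesic hyperplane, and its complement has two components, the \emph{sides}, given by the sign of $\langle\cdot,v\rangle$.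

\begin{lemma}\label{lem:hyp}
Let $\nu,\nu'$ be vectors with $\langle\nu,\nu\rangle=\langle\nu',\nu'\rangle=1$.
\begin{itemize}
\item[(a)] If $\langle w,w\rangle=-1$, then $z\mapsto\langle z,w\rangle$ has constant sign on $\mathbb H^m$ and absolute value at least $1$.
\item[(b)] $\sinh d(z,P_\nu)=|\langle z,\nu\rangle|$ for $z\in\mathbb H^m$.
\item[(c)] If $|\langle\nu,\nu'\rangle|=\cosh d$ with $d>0$, then $d(P_\nu,P_{\nu'})\ge d$.
\item[(d)] Let $\varsigma$ be the geodesic with initial data $(x,u)$, let $\langle v,v\rangle>0$, and put $a=\langle x,v\rangle$, $b=\langle u,v\rangle$. If $\varsigma$ is not contained in $P_v$, it meets $P_v$ if and only if $|a|<|b|$. It then does so only at the time $\tau$ with $\tanh\tau=-a/b$, where it changes sides, and $\langle\varsigma'(\tau),v\rangle^2=b^2-a^2>0$.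
\end{itemize}
\end{lemma}

\begin{proof}
(a) One of $\pm w$ lies in $\mathbb H^m$, and $\langle z,\pm w\rangle=-\cosh d(z,\pm w)$.

(b) Let $a=\langle z,\nu\rangle$ and $z'=(z-a\nu)/\sqrt{1+a^2}$. Then $\langle z',z'\rangle=-1$, $\langle z',\nu\rangle=0$ and $\langle z,z'\rangle=-\sqrt{1+a^2}<0$, so $z'\in P_\nu$. For $y\in P_\nu$ we have $\cosh d(z,y)=\sqrt{1+a^2}\cosh d(z',y)$, which is smallest at $y=z'$.

(c) Changing the sign of $\nu'$, write $\nu'=\cosh d\,\nu+\sinh d\,w$ with $w\perp\nu$; then $1=\cosh^2d+\sinh^2d\,\langle w,w\rangle$ gives $\langle w,w\rangle=-1$. For $z\in P_\nu$, (b) and (a) give $\sinh d(z,P_{\nu'})=\sinh d\,|\langle z,w\rangle|\ge\sinh d$.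

(d) The function $\varphi(\tau)=\langle\varsigma(\tau),v\rangle=a\cosh\tau+b\sinh\tau$ is not identically zero and satisfies $\varphi'^2-\varphi^2=b^2-a^2$.
\end{proof}

\subsection*{The lattice} Bending needs hyperplanes whose translates under the lattice are pairwise disjoint, and we need enough of them to cut every geodesic. An arithmetic lattice supplies both: integral vectors point in a dense set of directions, and congruences keep their translates apart.

Let $\mathcal O=\mathbb Z[\sqrt2]$, and let $a\mapsto\bar a$ be the nontrivial automorphism of $\mathbb Q(\sqrt2)$, applied to vectors coordinatewise. The map $a\mapsto(a,\bar a)$ embeds $\mathcal O$ as a discrete subgroup of $\mathbb R^2$, and $a\bar a\in\mathbb Z$ for $a\in\mathcal O$. On $\mathbb R^{n+1}$ let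
\[
\langle x,y\rangle=\sum_{i=1}^nx_iy_i-\sqrt2\,x_{n+1}y_{n+1},\qquad\langle x,y\rangle_+=\sum_{i=1}^nx_iy_i+\sqrt2\,x_{n+1}y_{n+1},
\]
and $f(x)=\langle x,x\rangle$. The first form has signature $(n,1)$ and defines $\mathbb H^n$, the second is positive definite, and $\overline{\langle v,w\rangle}=\langle\bar v,\bar w\rangle_+$ for $v,w\in\mathbb Q(\sqrt2)^{n+1}$. Hence $f$ is \emph{anisotropic} over $\mathbb Q(\sqrt2)$: if $f(v)=0$ then $\langle\bar v,\bar v\rangle_+=0$ and $v=0$. By the theorems of Borel--Harish-Chandra and Mostow--Tamagawa, $\mathrm O(f;\mathcal O)$ is therefore a cocompact lattice in $\mathrm O(f;\mathbb R)\cong\mathrm O(n,1)$. Let $\Gamma_0\subset\mathrm O(f;\mathcal O)$ be the subgroup of index two preserving $\mathbb H^n$.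

\begin{lemma}\label{lem:cross}
There are a finite set $\mathcal F\subset\mathcal O^{n+1}$ of vectors with $f(v)>0$ and constants $T,\beta_0>0$ such that every geodesic segment of length $T$ in $\mathbb H^n$ crosses, at an interior point, some $P_v$ with $v\in\Gamma_0\mathcal F$, and its unit tangent $u$ there satisfies $|\langle u,v\rangle|\ge\beta_0\sqrt{f(v)}$.
\end{lemma}

\begin{proof}
For $v\in\mathcal O^{n+1}$ with $f(v)>0$ and an integer $m\ge1$, let $U_{v,m}$ be the open set of unit tangent vectors $(x,u)$ such that $a=\langle x,v\rangle$ and $b=\langle u,v\rangle$ satisfy $|a|<|b|\tanh m$ and $b^2-a^2>f(v)/m^2$. By Lemma~\ref{lem:hyp}(d), the geodesic with initial data in $U_{v,m}$ crosses $P_v$ at a time in $(-m,m)$, and $|\langle\varsigma',v\rangle|>\sqrt{f(v)}/m$ there.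

These sets cover the unit tangent bundle. Indeed, given $(x,u)$, the conditions $|\langle x,v\rangle|<|\langle u,v\rangle|$ and $f(v)>0$ define an open set of $v\in\mathbb R^{n+1}$ that contains $u$ and is invariant under positive scaling. It contains a point of the dense set $\mathbb Q(\sqrt2)^{n+1}$, hence a positive integer multiple $v\in\mathcal O^{n+1}$ of that point, and $(x,u)\in U_{v,m}$ for large $m$.

Let $C\subset\mathbb H^n$ be compact with $\Gamma_0C=\mathbb H^n$. The unit vectors over $C$ form a compact set, covered by finitely many $U_{v,m}$. Let $\mathcal F$ be the set of these $v$, let $m_0$ be the largest $m$, and put $T=2m_0$, $\beta_0=1/m_0$. Given a segment of length $T$, move its midpoint into $C$ by an element of $\Gamma_0$, apply the first paragraph to the tangent vector at the midpoint, and move back.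
\end{proof}

The hyperplanes $P_v$, $v\in\Gamma_0\mathcal F$, intersect one another. We pass to a congruence subgroup, whose orbits split them into finitely many families of disjoint hyperplanes. Choose an integer $q\ge1$ with $q^2>4f(v)\overline{f(v)}$ for all $v\in\mathcal F$, and let
\[
\Gamma=\{\gamma\in\mathrm O(f;\mathcal O):\gamma\equiv1\bmod q\}\cap\mathrm{SO}_0(f;\mathbb R)\subset\Gamma_0 .
\]
It has finite index in $\mathrm O(f;\mathcal O)$, so it is a cocompact lattice of $\mathrm O(f;\mathbb R)\cong\mathrm O(n,1)$. Let $\mathcal V_1,\dots,\mathcal V_k$ be the $\Gamma$-orbits in $\Gamma_0\mathcal F$; they are finite in number since $\Gamma$ has finite index in $\Gamma_0$. This defines the integer $k$ of Theorem~\ref{thm:main}. Let $\mathcal P_i=\{P_v:v\in\mathcal V_i\}$; its members are the \emph{walls} of the $i$-th family.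

\begin{lemma}\label{lem:disjoint}
For each $i$, the distances between distinct walls of $\mathcal P_i$ are bounded below by a positive constant, and every compact set meets finitely many walls of $\mathcal P_i$.
\end{lemma}

\begin{proof}
The form $f$ takes one value $\alpha$ on $\mathcal V_i$, and $\alpha=f(v'')$ for some $v''\in\mathcal F$, so $4\alpha\bar\alpha<q^2$. Let $v\ne v'$ in $\mathcal V_i$. We claim that $|\langle v,v'\rangle|>\alpha$. Since $v'=\gamma v$ with $\gamma\equiv1\bmod q$, we have $v-v'\in q\mathcal O^{n+1}$, so $\omega=\alpha-\langle v,v'\rangle=\langle v,v-v'\rangle$ lies in $q\mathcal O$ and $\omega\bar\omega\in q^2\mathbb Z$. The Cauchy--Schwarz inequality for $\langle\cdot,\cdot\rangle_+$ gives $|\overline{\langle v,v'\rangle}|\le\bar\alpha$, so $|\bar\omega|\le2\bar\alpha$. If $|\langle v,v'\rangle|\le\alpha$, then $|\omega|\le2\alpha$ and $|\omega\bar\omega|\le4\alpha\bar\alpha<q^2$, so $\omega=0$. Then $f(v-v')=2\omega=0$, and $v=v'$ by anisotropy, a contradiction.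

The numbers $\langle v,v'\rangle\in\mathcal O$ have conjugates bounded by $\bar\alpha$, so only finitely many of them lie in $[-2\alpha,2\alpha]$. Hence $|\langle v,v'\rangle|/\alpha\ge\cosh d_0$ for some $d_0>0$ and all $v\neq v'$ in $\mathcal V_i$, and Lemma~\ref{lem:hyp}(c) bounds the distances below by $d_0$. If a compact set meets several walls, points chosen on them are $d_0$-separated, so their number is finite.
\end{proof}

One family cannot suffice: a segment of length $T$ inside a wall of $\mathcal P_1$ crosses no wall of $\mathcal P_1$, so Lemma~\ref{lem:cross} forces $k\ge2$. The cycles in Proposition~\ref{prop:sep} are the price of this.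

\subsection*{Counting crossings} Fix $x_0\in\mathbb H^n$ on no wall of any family; the walls are locally finite, so such points exist and have positive distance from the union of the walls. Fix $t>0$ such that distinct walls of the same family have distance at least $2t$ and $d(x_0,P)\ge t$ for every wall $P$. The families are $\Gamma$-invariant, so $d(\gamma x_0,P)\ge t$ for all $\gamma\in\Gamma$.

Let $\gamma\in\Gamma$, $\ell=\ell(\gamma)=d(x_0,\gamma x_0)$, and let $\varsigma:[0,\ell]\to\mathbb H^n$ be the unit speed geodesic from $x_0$ to $\gamma x_0$. By Lemma~\ref{lem:hyp}(d) it meets each wall at most once, changing sides. Fix $i$, let $P_1,\dots,P_r$ be the walls of $\mathcal P_i$ that it crosses, at times $s_1<\dots<s_r$, and let $\nu_j$ be the unit normal of $P_j$ that points in the direction of crossing. Put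
\[
\beta_j=\langle\varsigma'(s_j),\nu_j\rangle,\qquad D_i(\gamma)=\sum_{j=1}^r\beta_j^2 .
\]
Both $\varsigma'(s_j)$ and $\nu_j$ are unit vectors of the positive definite space $\varsigma(s_j)^\perp$, so $0<\beta_j\le1$; the number $\beta_j$ is the sine of the angle between the geodesic and the wall. By the choice of $t$,
\begin{equation}\label{eq:gaps}
s_1\ge t,\qquad s_{j+1}-s_j\ge2t,\qquad \ell-s_r\ge t .
\end{equation}

\begin{lemma}\label{lem:D}
Let $\eta=\beta_0^2/(2T)$. For all $\gamma\in\Gamma$ and all $i$ we have $0\le D_i(\gamma)\le\ell(\gamma)/(2t)$, and $\sum_{i=1}^kD_i(\gamma)\ge\eta\,\ell(\gamma)$ if $\ell(\gamma)\ge T$.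
\end{lemma}

\begin{proof}
Adding the inequalities \eqref{eq:gaps} gives $\ell\ge2tr$, and $D_i(\gamma)\le r$. Cut $\varsigma$ into $\lfloor\ell/T\rfloor$ non-overlapping segments of length $T$ and a remainder. By Lemma~\ref{lem:cross} each segment has in its interior a crossing with a wall of some family, with $\beta^2\ge\beta_0^2$. These crossings occur at different times, so $\sum_iD_i(\gamma)\ge\beta_0^2\lfloor\ell/T\rfloor$, and $\lfloor\ell/T\rfloor\ge\ell/(2T)$ if $\ell\ge T$.
\end{proof}

\section{Bending and the length it loses}\label{sec:bend}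

Fix a family $\mathcal P_i$ and an angle $\theta\in(0,\pi/2)$, and put $\kappa=1-\cos\theta$. Let $\mathbb R^{n+1,1}=(\mathbb R^{n+1},f)\oplus\mathbb Re$ with $\langle e,e\rangle=1$, so that $\mathbb H^n=e^\perp\cap\mathbb H^{n+1}$, and let $\Gamma$ fix $e$. We fold $\mathbb H^n$ into $\mathbb H^{n+1}$ along the walls of $\mathcal P_i$, by the angle $\theta$ at each wall.

\subsection*{The representation} For a unit normal $\nu\in\mathbb R^{n+1}$ of a wall $P$ let $R_\nu$ be the rotation with
\[
R_\nu\nu=\cos\theta\,\nu+\sin\theta\,e,\qquad R_\nu e=-\sin\theta\,\nu+\cos\theta\,e,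
\]
equal to the identity on the orthogonal complement of $\nu$ and $e$. Then $R_\nu\in\mathrm{SO}_0(n+1,1)$, it fixes $P$ pointwise, $R_{-\nu}=R_\nu^{-1}$, and $\gamma R_\nu\gamma^{-1}=R_{\gamma\nu}$ for $\gamma\in\Gamma$. For $x,y\in\mathbb H^n$ off the walls of $\mathcal P_i$ let
\[
c(x,y)=R_{\nu_1}\cdots R_{\nu_r},
\]
where $\nu_1,\dots,\nu_r$ are the unit normals of the walls of $\mathcal P_i$ crossed by the segment $[x,y]$, in order, each pointing in the direction of crossing. Then $c(\gamma x,\gamma y)=\gamma c(x,y)\gamma^{-1}$ for $\gamma\in \Gamma$. The rotations do not commute, and the next lemma is where disjointness of the walls is needed.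

\begin{lemma}\label{lem:cocycle}
We have $c(x,y)c(y,z)=c(x,z)$. Consequently $\rho_{i,\theta}(\gamma)=c(x_0,\gamma x_0)\gamma$ defines a homomorphism $\rho_{i,\theta}:\Gamma\to\mathrm{SO}_0(n+1,1)$.
\end{lemma}

\begin{proof}
Call \emph{chambers} the components of the complement in $\mathbb H^n$ of the walls of $\mathcal P_i$. For a wall $P$, the points on a given side at distance less than $t$ from $P$ form a connected set that meets no wall, so they lie in one chamber. Thus $P$ borders exactly one chamber on each side, and we get a graph whose vertices are the chambers and whose edges are the walls. A segment $[x,y]$ passes through a chamber between consecutive crossings, so it defines an edge path from the chamber of $x$ to that of $y$, with no repeated edge. In particular the graph is connected. It is a tree, because removing an edge $P$ disconnects it: each chamber lies on one side of $P$, and any other wall $P'$ is connected and disjoint from $P$, so it lies on one side of $P$ together with both chambers that it borders.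

Assign to an oriented edge the rotation $R_\nu$, with $\nu$ pointing along the orientation, and to an edge path the product. Since $R_\nu R_{-\nu}=1$, removing a backtrack does not change the product. In a tree, removing backtracks turns any edge path into the unique reduced path with the same endpoints. Applied to the concatenation of the paths of $[x,y]$ and $[y,z]$, this yields the path of $[x,z]$, which proves the identity. Then
\[
\rho_{i,\theta}(\gamma\gamma')=c(x_0,\gamma x_0)\,c(\gamma x_0,\gamma\gamma'x_0)\,\gamma\gamma'=c(x_0,\gamma x_0)\,\gamma\,c(x_0,\gamma'x_0)\,\gamma'=\rho_{i,\theta}(\gamma)\rho_{i,\theta}(\gamma').\qedhere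
\]
\end{proof}

\subsection*{The broken geodesic} Define the loss of length
\[
\delta_{i,\theta}(\gamma)=\ell(\gamma)-d(x_0,\rho_{i,\theta}(\gamma)x_0).
\]
With $\varsigma,s_j,\nu_j,\beta_j$ as in Section~\ref{sec:walls}, and $s_0=0$, $s_{r+1}=\ell$, let $\tilde\varsigma(\tau)=R_{\nu_1}\cdots R_{\nu_j}\varsigma(\tau)$ for $s_j\le\tau\le s_{j+1}$. Since $R_{\nu_j}$ fixes $\varsigma(s_j)$, this is a continuous broken geodesic of length $\ell$ in $\mathbb H^{n+1}$, from $x_0$ to $c(x_0,\gamma x_0)\gamma x_0=\rho_{i,\theta}(\gamma)x_0$. At the $j$-th break, up to the isometry $R_{\nu_1}\cdots R_{\nu_{j-1}}$, the incoming direction is $\varsigma'(s_j)=w+\beta_j\nu_j$ with $w\perp\nu_j,e$, and the outgoing direction is $w+\beta_j(\cos\theta\,\nu_j+\sin\theta\,e)$. As $\langle w,w\rangle=1-\beta_j^2$, the incoming and outgoing unit vectors $u,u'$ of $\tilde\varsigma$ at this break satisfy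
\begin{equation}\label{eq:angle}
1-\langle u,u'\rangle=\kappa\beta_j^2 .
\end{equation}
This is why $D_i$ is a sum of squares.

The case of one break can be computed exactly. If $o$ is the break, the points of the path at distance $a$ before and $b$ after it are $\cosh a\,o-\sinh a\,u$ and $\cosh b\,o+\sinh b\,u'$, so their distance $d$ satisfies
\begin{equation}\label{eq:cos}
\cosh d=\cosh a\cosh b+\sinh a\sinh b\,\langle u,u'\rangle=\cosh(a+b)-\sinh a\sinh b\;\kappa\beta_j^2 .
\end{equation}
As $a,b\to\infty$ the loss $a+b-d$ tends to $-\log(1-\kappa\beta_j^2/2)$. So a break costs a bounded length of order $\kappa\beta_j^2$, however long the legs are. The next lemma says that the costs of different breaks add up, within a factor that depends only on $t$.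

\begin{lemma}\label{lem:loss}
Let $\Lambda=2\coth t$ and $\kappa_0=\dfrac{\cosh2t-1}{2\cosh2t}$. If $\kappa\le\kappa_0$, then for all $\gamma\in\Gamma$
\[
\Lambda^{-1}\kappa D_i(\gamma)\le\delta_{i,\theta}(\gamma)\le\Lambda\kappa D_i(\gamma).
\]
\end{lemma}

\begin{proof}
If $r=0$ all three terms vanish, so let $r\ge1$.

\emph{Lower bound.} We have to exhibit a short path. Replace the part of $\tilde\varsigma$ over $[s_j-t,s_j+t]$ by the geodesic with the same endpoints, of length $d_j\le2t$. By \eqref{eq:gaps} these intervals lie in $[0,\ell]$ and do not overlap, so $\delta_{i,\theta}(\gamma)\ge\sum_j(2t-d_j)$. By \eqref{eq:cos} with $a=b=t$ and the mean value theorem,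
\[
\sinh^2t\;\kappa\beta_j^2=\cosh2t-\cosh d_j\le(2t-d_j)\sinh2t ,
\]
and $\sinh^2t/\sinh2t=\frac12\tanh t=\Lambda^{-1}$. Summing over $j$ gives the lower bound.

\emph{Upper bound.} Here we must bound the distance between the endpoints from below, and the triangle inequality points the wrong way. Instead we place hyperplanes across the path, show that any path between the endpoints crosses them in order, and add the distances between consecutive hyperplanes (Figure~\ref{fig:broken}).

Let $q_0$ and $q_r$ be the initial and final points of $\tilde\varsigma$, and for $1\le j\le r-1$ let $q_j$ be the midpoint of the leg between breaks $j$ and $j+1$. Let $\mathbf n_j$ be the unit tangent vector of $\tilde\varsigma$ at $q_j$, and $\Pi_j=\mathbf n_j^\perp\cap\mathbb H^{n+1}$, so that $q_j\in\Pi_j$. Fix $1\le j\le r$, let $o$ be the $j$-th break, let $u,u'$ be the directions there, and let $a,b$ be the lengths along the path from $q_{j-1}$ to $o$ and from $o$ to $q_j$. By \eqref{eq:gaps}, $a,b\ge t$. Put $A_j=a+b\ge2t$; then $\sum_jA_j=\ell$. Differentiating the two legs,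
\[
\mathbf n_{j-1}=-\sinh a\,o+\cosh a\,u,\qquad\mathbf n_j=\sinh b\,o+\cosh b\,u',
\]
and by \eqref{eq:angle}
\begin{equation}\label{eq:nn}
\langle\mathbf n_{j-1},\mathbf n_j\rangle=\sinh a\sinh b+\cosh a\cosh b\,\langle u,u'\rangle=\cosh A_j-\cosh a\cosh b\;\kappa\beta_j^2 .
\end{equation}
This is where $\kappa\le\kappa_0$ enters. We have $\cosh a\cosh b\le\cosh A_j$, $\beta_j^2\le 1$, and $2\kappa_0=1-1/\cosh2t\le1-1/\cosh A_j$, so the subtracted term is at most $\kappa_0\cosh A_j\le\frac12(\cosh A_j-1)$. Hence $\langle\mathbf n_{j-1},\mathbf n_j\rangle=\cosh d_j'$ for some $d_j'$ with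
\begin{equation}\label{eq:dprime}
0<d_j'\le A_j,\qquad\cosh d_j'\ge\tfrac12(\cosh A_j+1),
\end{equation}
and $d(\Pi_{j-1},\Pi_j)\ge d_j'$ by Lemma~\ref{lem:hyp}(c).

The hyperplanes are nested. Let $g_j(z)=\langle z,\mathbf n_j\rangle$. The vector $\mathbf n_{j-1}-\mathbf n_j$ has norm $2-2\cosh d_j'<0$, so by Lemma~\ref{lem:hyp}(a) the function $g_{j-1}-g_j$ has no zero and constant sign on $\mathbb H^{n+1}$. At $z=o$ it equals $\sinh a+\sinh b>0$. Thus $g_0>g_1>\dots>g_r$ everywhere.

Consider the geodesic segment from $q_0$ to $q_r$. At its start $g_0=0$, so $g_j<0$ for $j\ge1$; at its end $g_r=0$, so $g_j>0$ for $j<r$. Let $\tau_0,\tau_r$ be the initial and final times, and for $1\le j\le r-1$ let $\tau_j$ be the first zero of $g_j$. At time $\tau_j$, $1\le j\le r$, we have $g_{j-1}>g_j=0$, while $g_{j-1}\le0$ at the start; so $\tau_{j-1}<\tau_j$. The segment meets $\Pi_0,\dots,\Pi_r$ at times $\tau_0<\dots<\tau_r$, so its length is at least $\sum_jd_j'$, and $\delta_{i,\theta}(\gamma)\le\sum_j(A_j-d_j')$.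

Finally, \eqref{eq:dprime} gives $\cosh d_j'-1\ge\frac12(\cosh A_j-1)$ and $\cosh d_j'+1\ge\frac12(\cosh A_j+1)$; multiplying, $\sinh d_j'\ge\frac12\sinh A_j$. By the mean value theorem and \eqref{eq:nn},
\[
A_j-d_j'\le\frac{\cosh A_j-\cosh d_j'}{\sinh d_j'}\le\frac{\kappa\beta_j^2\cosh A_j}{\frac12\sinh A_j}\le2\coth(2t)\,\kappa\beta_j^2\le\Lambda\kappa\beta_j^2 .
\]
Summing over $j$ gives the upper bound.
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}
\draw[thick] (0,0)--(2,0.8)--(5,0.8)--(7,0);
\draw[dashed] (0,0)--(7,0);
\draw (0.3,-0.75)--(-0.44,1.1) node[above] {$\Pi_0$};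
\draw (3.5,-0.75)--(3.5,1.5) node[above] {$\Pi_1$};
\draw (6.7,-0.75)--(7.44,1.1) node[above] {$\Pi_2$};
\fill (0,0) circle (1.5pt) node[left] {$q_0$};
\fill (3.5,0.8) circle (1.5pt) node[above right] {$q_1$};
\fill (7,0) circle (1.5pt) node[right] {$q_2$};
\end{tikzpicture}
\caption{A broken geodesic with two breaks (thick, schematic). The hyperplane $\Pi_j$ is orthogonal to the path at $q_j$, where $q_0,q_2$ are the endpoints and $q_1$ is the midpoint of the middle leg. In hyperbolic space, with small exterior angles, the $\Pi_j$ are disjoint and nested, so the geodesic from $q_0$ to $q_2$ (dashed) has length at least $d(\Pi_0,\Pi_1)+d(\Pi_1,\Pi_2)$.}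
\label{fig:broken}
\end{figure}

\section{The proper action}\label{sec:end}

Let $\Gamma,k,x_0,t,T,\eta$ be as in Section~\ref{sec:walls} and $\Lambda,\kappa_0$ as in Lemma~\ref{lem:loss}; note $\Lambda>2$. Let $M=7k$, $s=2k$, $N=8k+3$, $p=7k(n+1)$. Choose
\[
0<\kappa_*\le\min\Bigl(\kappa_0,\frac{t}{8\Lambda}\Bigr),
\]
and let $B$, $\kappa_j$, $i(j)$ be as in Proposition~\ref{prop:sep}. Since $0<\kappa_j<\kappa_0<\frac12$, there is $\theta_j\in(0,\pi/2)$ with $1-\cos\theta_j=\kappa_j$. Put $\rho_j=\rho_{i(j),\theta_j}$ and $\delta_j=\delta_{i(j),\theta_j}$. Identify $(\mathbb R^{n+1},f)\oplus\mathbb Re$ isometrically with the standard $\mathbb R^{n+1,1}$, sending $x_0$ to the negative basis vector, and let $\varrho=(\rho_1,\dots,\rho_M):\Gamma\to G$ be the block sum of Section~\ref{sec:sep}. Then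
\[
x(\gamma)=\bigl(\ell(\gamma)-\delta_1(\gamma),\dots,\ell(\gamma)-\delta_M(\gamma),0,\dots,0\bigr).
\]
Proposition~\ref{prop:sep} is qualitative; compactness makes it linear in $\ell$.

\begin{proposition}\label{prop:linear}
There is $\xi>0$ such that $\operatorname{dist}(x(\gamma),W\mathfrak b)\ge\xi\,\ell(\gamma)$ for all $\gamma\in\Gamma$ with $\ell(\gamma)\ge T$.
\end{proposition}

\begin{proof}
Let $C\subset\mathbb R^N$ be the set of vectors $(1-\delta_1,\dots,1-\delta_M,0,\dots,0)$ for which there are $D_1,\dots,D_k\in[0,\frac1{2t}]$ with $\sum_iD_i\ge\eta$ and $\Lambda^{-1}\kappa_jD_{i(j)}\le\delta_j\le\Lambda\kappa_jD_{i(j)}$ for all $j$. It is the image of a compact set of pairs $(D,\delta)$, so it is compact. If $\ell(\gamma)\ge T$, then $x(\gamma)/\ell(\gamma)\in C$ by Lemmas~\ref{lem:D} and~\ref{lem:loss}, with $D_i=D_i(\gamma)/\ell(\gamma)$. For a point of $C$ the $D_i$ are not all zero and $\delta_j\le\Lambda\kappa_*/(2t)\le\frac1{16}$, so $C\cap W\mathfrak b=\emptyset$ by Proposition~\ref{prop:sep}. The set $W\mathfrak b$ is a finite union of linear subspaces, hence closed and invariant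 under scaling, and $\xi=\operatorname{dist}(C,W\mathfrak b)>0$ works.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(i)]
The homomorphism $\varrho$ is injective. Indeed, Lemmas~\ref{lem:loss} and~\ref{lem:D} give $\delta_1(\gamma)\le\Lambda\kappa_*\ell(\gamma)/(2t)\le\ell(\gamma)/16$, so $d(x_0,\rho_1(\gamma)x_0)\ge\frac{15}{16}\ell(\gamma)$. If $\varrho(\gamma)=1$, then $\ell(\gamma)=0$, so $\gamma x_0=x_0$, $c(x_0,\gamma x_0)=1$, and $\gamma=\rho_1(\gamma)=1$.

Let $R>0$ and suppose $\operatorname{dist}(\mu(\varrho(\gamma)),W\mathfrak b)\le R$. By \eqref{eq:mux} and Proposition~\ref{prop:linear}, $\ell(\gamma)\le\max(T,R/\xi)$. The isometries that move $x_0$ by a bounded distance form a compact set and $\Gamma$ is discrete, so only finitely many $\gamma$ satisfy this. By Lemma~\ref{lem:crit}, $\varrho(\Gamma)$ is a discrete subgroup of $G$ acting properly on $G/H$, and it is isomorphic to the cocompact lattice $\Gamma$ of $\mathrm O(n,1)$.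
\end{proof}

With part (ii), proved in Section~\ref{sec:sl2}, this establishes Theorem~\ref{thm:main}: for every $n\ge2$ there is a homogeneous space of reductive type that is (P-cocH$^n$) but not (P-ss).

\begin{remark}
The constant $\kappa_*$ may be taken arbitrarily small. For fixed $\gamma$, the element $\rho_j(\gamma)\gamma^{-1}$ is a product of rotations by $\theta_j$ about a finite list of walls that does not depend on the angle, so $\varrho(\gamma)$ tends to $(\gamma,\dots,\gamma)$ as $\kappa_*\to0$. Thus the diagonal representation of $\Gamma$, whose action on $G/H$ is not proper, is a pointwise limit of representations whose actions are proper.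
\end{remark}

\begin{thebibliography}{9}
\bibitem{BM} Maciej Bochenski, Yosuke Morita, \emph{Exotic proper actions on homogeneous spaces via convex cocompact representations}, arXiv:2501.14274 (2025).
\end{thebibliography}
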